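\title{Partitions of Baire metric spaces of weight $\aleph_1$ and dense ideals on $\omega_1$}

\begin{abstract}
We show that it is consistent with ZFC, relative to infinitely many Woodin cardinals with a measurable cardinal above them, that a Baire metric space of weight $\aleph_1$ has a partition into $\aleph_1$ meager sets such that the union of every subfamily has the Baire property. The construction is carried out in ZFC from the hypothesis that the nonstationary ideal on $\omega_1$, restricted to some stationary set, is $\omega_1$-dense; it gives a dense Baire subspace of $\omega_1^\omega$ of cardinality $\aleph_1$, without isolated points, all of whose subsets have the Baire property. Conversely, every such partition yields a normal $\omega_1$-dense ideal on $\omega_1$ and a partition of the same kind of a dense subspace of $\omega_1^\omega$ by the supremum of the range. No separable Baire metric space carries such a partition.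
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces are nonempty. A subset $N$ of a space $M$ is \emph{nowhere dense} if every nonempty open set contains a nonempty open set disjoint from $N$, \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager. A set $B\subseteq M$ has the \emph{Baire property} in $M$ if $B\,\triangle\,V$ is meager for some open $V\subseteq M$. The space $M$ is \emph{Baire} if no nonempty open subset of $M$ is meager; equivalently, if countable intersections of dense open sets are dense. The \emph{weight} of $M$ is the least cardinality of a base.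

\begin{definition}\label{def:admissible}
A partition $\mathcal U$ of a space $M$ into meager sets is \emph{admissible} if
\begin{enumerate}
\item[(1)] $|\mathcal U|=\aleph_1$, and
\item[(2)] $\bigcup\mathcal U'$ has the Baire property in $M$ for every $\mathcal U'\subseteq\mathcal U$.
\end{enumerate}
\end{definition}

The following question is posed in \cite{Tsaban}.

\begin{quote}
\emph{Is it consistent with ZFC, using large cardinals, that some Baire metric space of weight $\aleph_1$ has an admissible partition?}
\end{quote}

To see what is asked, enumerate $\mathcal U=\{U_\alpha:\alpha<\omega_1\}$ without repetition and let $F:M\to\omega_1$ send $U_\alpha$ to $\alpha$. Condition (2) says that $F^{-1}(E)$ has the Baire property for every $E\subseteq\omega_1$: the map $F$ is Baire measurable as a map into the discrete space $\omega_1$. A Baire measurable map from a Baire space to a \emph{countable} discrete space has a nonmeager fiber, and so it is constant on a comeager part of some nonempty open set. An admissible partition is a failure of this local constancy for the first uncountable range. The question has content only for Baire spaces: $\mathbb Q\times\omega_1$, with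 $\omega_1$ discrete, is the union of the countably many nowhere dense sets $\{q\}\times\omega_1$, so all of its subsets are meager and its partition into singletons is admissible.

Two results are quoted in \cite{Tsaban}. First, if a space and a partition as in the question exist, then $\aleph_1$ is measurable in some transitive model of ZFC containing all ordinals; so large cardinals cannot be avoided. Second, if there is a precipitous ideal on $\aleph_1$, then some Baire metric space of weight $2^{\aleph_1}$ has an admissible partition. (Neither result is used below.) The point of the question is thus to bring the weight down to $\aleph_1$.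

Which hypothesis should correspond to weight $\aleph_1$? The sets $E\subseteq\omega_1$ with $F^{-1}(E)$ meager form an ideal $J$. If $E\notin J$, then $F^{-1}(E)$ is nonmeager with the Baire property, so it is comeager in some basic open set $b$. Thus $\aleph_1$ basic open sets account for all subsets of $\omega_1$ outside $J$. If each $b$ determined a set $P_b\notin J$ that is least, modulo $J$, among the sets whose preimage is comeager in $b$, then every set outside $J$ would contain, modulo $J$, one of the $\aleph_1$ sets $P_b$. One is led to the following property of ideals.

Let $J$ be an ideal on $\omega_1$. A set is \emph{$J$-positive} if it is not in $J$, and $A\subseteq_J B$ means $A\setminus B\in J$. The ideal $J$ is \emph{$\omega_1$-dense} if there is a family of at most $\aleph_1$ $J$-positive sets such that every $J$-positive $E$ satisfies $B\subseteq_J E$ for some $B$ in the family. A function $g$ on a set of ordinals is \emph{regressive} if $g(\xi)<\xi$ on its domain. We call $J$ \emph{normal} if it is a proper $\sigma$-ideal containing all singletons and, for every $J$-positive $E$, every regressive $g:E\setminus\{0\}\to\omega_1$ is constant on a $J$-positive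 set. We write $\mathrm{NS}$ for the ideal of nonstationary subsets of $\omega_1$, and $\mathrm{NS}|S=\{A\subseteq\omega_1:A\cap S\in\mathrm{NS}\}$ for stationary $S$.

The space $\omega_1^\omega$ carries the product topology, $\omega_1$ being discrete. For $x\in\omega_1^\omega$ put
\[
\sigma(x)=\sup_{n}\,(x(n)+1),
\]
the least ordinal containing the range of $x$; it is a countable ordinal.

\begin{theorem}[ZFC]\label{thm:A}
If $\mathrm{NS}|S$ is $\omega_1$-dense for some stationary $S\subseteq\omega_1$, then there is a dense $M\subseteq\omega_1^\omega$ of cardinality and weight $\aleph_1$ which is a Baire space without isolated points, all of whose subsets have the Baire property in $M$.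
\end{theorem}

The partition of such an $M$ into singletons is admissible, and the hypothesis is consistent relative to large cardinals by theorems of Woodin. This answers the question.

\begin{corollary}\label{cor:answer}
If ZFC $+$ ``there are infinitely many Woodin cardinals with a measurable cardinal above them'' is consistent, then so is ZFC $+$ ``some Baire metric space of weight exactly $\aleph_1$ has an admissible partition.''
\end{corollary}

The second theorem shows that the kind of ideal, the ambient space and the weight in Theorem~\ref{thm:A} are dictated by the problem.

\begin{theorem}[ZFC]\label{thm:B}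
\leavevmode
\begin{enumerate}
\item[(i)] If some Baire metric space of weight $\aleph_1$ has an admissible partition, then there is a normal $\omega_1$-dense ideal on $\omega_1$.
\item[(ii)] Some Baire metric space of weight $\aleph_1$ has an admissible partition if and only if there is a dense subspace $T\subseteq\omega_1^\omega$ that is a Baire space and such that $\{x\in T:\sigma(x)\in E\}$ has the Baire property in $T$ for every $E\subseteq\omega_1$.
\item[(iii)] The weight $\aleph_1$ is least possible: no separable Baire metric space has an admissible partition.
\end{enumerate}
\end{theorem}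

We do not determine whether a normal $\omega_1$-dense ideal alone suffices for the existence of a Baire metric space of weight $\aleph_1$ with an admissible partition.

Section~\ref{sec:prelim} collects the facts on category and on stationary sets. Section~\ref{sec:sigma} studies $\sigma$ on the whole space $\omega_1^\omega$, where one sees both the link between category and stationarity and the obstacle to condition (2). Theorem~\ref{thm:A} and Corollary~\ref{cor:answer} are proved in Section~\ref{sec:A}, parts (iii) and (i) of Theorem~\ref{thm:B} in Section~\ref{sec:ideal}, and part (ii) in Sections~\ref{sec:sigma} and~\ref{sec:embed}.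

\section{Category, stationary sets, and Ulam matrices}\label{sec:prelim}

We shall often move between a space and its subspaces, and glue along disjoint open sets. The next lemma lists what is needed.

\begin{lemma}\label{lem:cat}
Let $X$ be a space.
\begin{enumerate}
\item[(a)] If $N\subseteq Y\subseteq X$ and $N$ is nowhere dense (meager) in $Y$, then $N$ is nowhere dense (meager) in $X$.
\item[(b)] Let $Y\subseteq X$ be dense or open. If $N$ is nowhere dense (meager) in $X$, then $N\cap Y$ is nowhere dense (meager) in $Y$. If $B$ has the Baire property in $X$, then $B\cap Y$ has it in $Y$.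
\item[(c)] Let $W_i$ $(i\in I)$ be pairwise disjoint open sets and $B_i\subseteq W_i$. If all $B_i$ are meager, so is $\bigcup_iB_i$. If all $B_i$ have the Baire property, so has $\bigcup_iB_i$.
\item[(d)] If $X$ is Baire, then comeager subsets of $X$ are dense, and both nonempty open subsets and comeager subsets of $X$ are Baire spaces.
\item[(e)] If $B$ has the Baire property, $O$ is open and $B\cap O$ is nonmeager, then there is a nonempty open $O'\subseteq O$ with $(B\cap O)\,\triangle\,O'$ meager. If $X$ is Baire, $B_i$ $(i\in I)$ are such sets for the same $O$, and $B_i\cap B_j$ is meager for $i\ne j$, then the corresponding sets $O'_i$ are pairwise disjoint.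
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) and (b) it suffices to treat nowhere dense sets; the last sentence of (b) then follows from $(B\cap Y)\,\triangle\,(V\cap Y)=(B\,\triangle\,V)\cap Y$.

(a) Let $O$ be nonempty open in $X$. If $O\cap Y=\emptyset$, then $O$ misses $N$. Otherwise there is an open $O'\subseteq O$ with $O'\cap Y$ nonempty and disjoint from $N$, and then $O'$ misses $N$.

(b) Let $O$ be open in $X$ with $O\cap Y\neq\emptyset$. If $Y$ is dense, take a nonempty open $O'\subseteq O$ missing $N$; then $O'\cap Y\ne\emptyset$. If $Y$ is open, take $O'\subseteq O\cap Y$.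

(c) Write $B_i=\bigcup_nN_{i,n}$ with $N_{i,n}$ nowhere dense. Fix $n$ and a nonempty open $O$. If $O$ misses all $W_i$, it misses $\bigcup_iN_{i,n}$. Otherwise pick $i$ with $O\cap W_i\neq\emptyset$ and a nonempty open $O'\subseteq O\cap W_i$ missing $N_{i,n}$; it misses $N_{j,n}\subseteq W_j$ for $j\ne i$ as well. So each $\bigcup_iN_{i,n}$ is nowhere dense. For the Baire property, take open $V_i$ with $B_i\,\triangle\,V_i$ meager; replacing $V_i$ by $V_i\cap W_i$, we have $B_i\,\triangle\,V_i\subseteq W_i$, and $\bigcup_iB_i\,\triangle\,\bigcup_iV_i\subseteq\bigcup_i(B_i\,\triangle\,V_i)$ is meager.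

(d) A nonempty open set missing a comeager set would be meager. The case of open subsets follows from (a). Let $G$ be comeager and $O$ nonempty open. If $O\cap G$ were meager in $G$, it would be meager in $X$ by (a), and $O\subseteq(O\cap G)\cup(X\setminus G)$ would be meager.

(e) If $B\,\triangle\,V$ is meager with $V$ open, let $O'=V\cap O$; it is nonempty because $B\cap O$ is nonmeager. For $i\neq j$, the open set $O'_i\cap O'_j$ is covered by $B_i\cap B_j$, $O'_i\setminus B_i$ and $O'_j\setminus B_j$, so it is meager, hence empty.
\end{proof}

By (a) and (b), for a subset of an open set $W\subseteq X$ it makes no difference whether ``meager'' and ``Baire property'' refer to $W$ or to $X$.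

A set $C\subseteq\omega_1$ is \emph{club} if it is unbounded and contains all of its limit points below $\omega_1$. A set is \emph{stationary} if it meets every club. We use two textbook facts. The intersection of countably many clubs is club; so $\mathrm{NS}$ is a proper $\sigma$-ideal, and it contains all countable sets. \emph{Fodor's lemma}: a regressive function on a stationary set is constant on a stationary subset. Together they say that $\mathrm{NS}$ is normal. Clubs will arise as sets of closure points.

\begin{lemma}\label{lem:closure}
Let $\varphi$ assign a countable subset of $\omega_1$ to each $t\in\omega_1^{<\omega}$. Then $C=\{\delta<\omega_1:\varphi(t)\subseteq\delta\text{ for all }t\in\delta^{<\omega}\}$ is club.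
\end{lemma}

\begin{proof}
If $\delta$ is a limit point of $C$ and $t\in\delta^{<\omega}$, then $t\in\gamma^{<\omega}$ for some $\gamma\in C\cap\delta$, as $t$ is finite; so $\varphi(t)\subseteq\gamma\subseteq\delta$. Given $\delta_0<\omega_1$, choose $\delta_0<\delta_1<\cdots$ with $\varphi(t)\subseteq\delta_{k+1}$ for each of the countably many $t\in\delta_k^{<\omega}$; then $\sup_k\delta_k\in C$.
\end{proof}

The following lemma, proved with an Ulam matrix, is used twice: for $\mathrm{NS}$, where it is Solovay's splitting theorem for $\omega_1$, and for the ideal of a partition, where it gives Theorem~\ref{thm:B}(iii).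

\begin{lemma}\label{lem:ulam}
Let $J$ be a $\sigma$-ideal on $\omega_1$ containing all singletons. Every $J$-positive set $P$ has $\aleph_1$ pairwise disjoint $J$-positive subsets.
\end{lemma}

\begin{proof}
For $\xi<\omega_1$ fix an injection $f_\xi:\xi\to\omega$, and let $A_{\eta,n}=\{\xi>\eta:f_\xi(\eta)=n\}$. For fixed $\eta$ we have $\bigcup_nA_{\eta,n}=\omega_1\setminus(\eta+1)$, and $\eta+1$ is countable, hence in $J$; so $P\cap A_{\eta,n_\eta}\notin J$ for some $n_\eta$. There is $n$ with $n_\eta=n$ for uncountably many $\eta$. For $\eta\ne\eta'$ the sets $A_{\eta,n}$ and $A_{\eta',n}$ are disjoint, since a common element $\xi$ would have $f_\xi(\eta)=f_\xi(\eta')$. The sets $P\cap A_{\eta,n}$ with $n_\eta=n$ are as required.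
\end{proof}

Finally, for $0<\delta<\omega_1$ fix once and for all a surjection $e_\delta:\omega\to\delta$, and define $c_n:\omega_1\to\omega_1$ by
\[
c_n(\delta)=e_\delta(n)\quad(\delta>0),\qquad c_n(0)=0 .
\]
Each $c_n$ is regressive on $\omega_1\setminus\{0\}$, and $\delta=\{c_n(\delta):n\in\omega\}$ for $\delta>0$. So a nonzero countable ordinal is recovered from the values of countably many regressive functions; both main constructions rest on this.

\section{The map $\sigma$ on $\omega_1^\omega$}\label{sec:sigma}

For $t\in\omega_1^{<\omega}$ let $[t]=\{x\in\omega_1^\omega:t\subset x\}$. These $\aleph_1$ clopen sets form a base of $\omega_1^\omega$, and the topology is given by the complete metric $d(x,y)=2^{-\min\{n:x(n)\neq y(n)\}}$ for $x\ne y$. We write $|t|$ for the length of $t$ and $t^\frown\xi$ for $t$ followed by $\xi$. The fibers of $\sigma$ are a natural candidate for an admissible partition, and on a dense Baire subspace everything except condition (2) comes for free.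

\begin{lemma}\label{lem:densesub}
Let $T\subseteq\omega_1^\omega$ be dense. Then $T$ has weight $\aleph_1$. If $T$ is Baire and $\sigma^{-1}(E)\cap T$ has the Baire property in $T$ for every $E\subseteq\omega_1$, then the nonempty sets $\sigma^{-1}(\xi)\cap T$ form an admissible partition of $T$.
\end{lemma}

\begin{proof}
The traces $[t]\cap T$ form a base of size at most $\aleph_1$, and the sets $[\langle\xi\rangle]\cap T$ $(\xi<\omega_1)$ are nonempty, open and pairwise disjoint; so the weight is $\aleph_1$. The fiber $\sigma^{-1}(\xi)$ is nowhere dense in $\omega_1^\omega$, since $[t^\frown\xi]\subseteq[t]$ misses it; by Lemma~\ref{lem:cat}(b) its trace is nowhere dense in $T$. A Baire space is not a countable union of nowhere dense sets, so $\aleph_1$ of the traces are nonempty. The union of any family of them has the form $\sigma^{-1}(E)\cap T$.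
\end{proof}

This proves the implication from right to left in Theorem~\ref{thm:B}(ii). The next two statements show that $\sigma$ translates category on $\omega_1^\omega$ into stationarity on $\omega_1$.

\begin{lemma}\label{lem:club}
If $C\subseteq\omega_1$ is club, then $\sigma^{-1}(C)$ contains a countable intersection of dense open subsets of $\omega_1^\omega$.
\end{lemma}

\begin{proof}
Let $O_n=\{x:x(n)<\gamma<x(k)\text{ for some }k\in\omega\text{ and }\gamma\in C\}$. Membership in $O_n$ is witnessed by two coordinates, so $O_n$ is open. It is dense: extend a given $t$ to $t'$ of length greater than $n$, choose $\gamma\in C$ above $t'(n)$, and note $[t'^\frown(\gamma+1)]\subseteq O_n$. If $x\in\bigcap_nO_n$, then for each $n$ there is $\gamma_n\in C$ with $x(n)+1\le\gamma_n<\sigma(x)$. Hence $\sup_n\gamma_n=\sigma(x)$ while each $\gamma_n$ lies below $\sigma(x)$. So $\sigma(x)$ is a limit point of $C$, and $\sigma(x)\in C$.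
\end{proof}

\begin{example}\label{ex:full}
In $T=\omega_1^\omega$ itself, condition (2) fails. We claim that \emph{if $E$ is stationary, then $\sigma^{-1}(E)\cap[s]$ is nonmeager for every $s$}. Let $O_n$ $(n\in\omega)$ be dense open; we must find $x\in[s]\cap\bigcap_nO_n$ with $\sigma(x)\in E$. For each $t$ and $n$ choose $\varphi_n(t)\supseteq t$ with $[\varphi_n(t)]\subseteq O_n$. By Lemma~\ref{lem:closure}, applied to $t\mapsto\bigcup_n\operatorname{ran}\varphi_n(t)$, there is $\delta\in E$, $\delta>0$, such that $s\in\delta^{<\omega}$ and $\delta^{<\omega}$ is closed under all $\varphi_n$. Put $t_0=s$ and $t_{n+1}=\varphi_n(t_n{}^\frown c_n(\delta))$. All $t_n$ lie in $\delta^{<\omega}$, and $x=\bigcup_nt_n$ lies in $[s]\cap\bigcap_nO_n$. The range of $x$ is contained in $\delta$ and contains every $c_n(\delta)$, so it equals $\delta$, and $\sigma(x)=\delta\in E$.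

Together with Lemma~\ref{lem:club}, this shows that $\sigma^{-1}(E)$ is meager exactly when $E$ is nonstationary. Now let $E$ be stationary with stationary complement; such $E$ exist by Lemma~\ref{lem:ulam}. If $\sigma^{-1}(E)$ had the Baire property, then, being nonmeager, it would be comeager in some $[s]$, and $\sigma^{-1}(\omega_1\setminus E)\cap[s]$ would be meager, against the claim.
\end{example}

The example locates the obstacle: in the full space every basic open set sees every stationary set. We need a subspace in which every stationary $E$ is \emph{decided} by some basic open set, that is, $\sigma$ takes values in $E$ on a comeager part of it. The plan is to keep one point $x_\delta$ with $\sigma(x_\delta)=\delta$ for almost every $\delta\in S$. A basic open set $[s]$ then corresponds to the set $A_s$ of those $\delta$ with $x_\delta\in[s]$, and deciding $E$ on $[s]$ means $A_s\subseteq_{\mathrm{NS}}E$. Asking this for every stationary $E\subseteq S$ is asking that the $\aleph_1$ sets $A_s$ witness the $\omega_1$-density of $\mathrm{NS}|S$. So the task is to rearrange a dense family into a tree of height $\omega$ and to read the points $x_\delta$ off the tree.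

\section{A space from an $\omega_1$-dense nonstationary ideal}\label{sec:A}

Let $S$ be stationary with $\mathrm{NS}|S$ $\omega_1$-dense. Intersecting the members of a witnessing family with $S$ and enumerating with repetitions if necessary, we obtain stationary sets $B_\xi\subseteq S$ $(\xi<\omega_1)$ such that every stationary $E\subseteq S$ satisfies $B_\xi\subseteq_{\mathrm{NS}}E$ for some $\xi$.

\subsection*{Maximal families}
Each level of the tree should be a partition of $S$ that loses only a nonstationary set. A family $\mathcal A$ of pairwise disjoint stationary subsets of a stationary set $P$ is \emph{maximal in $P$} if every stationary $E\subseteq P$ has stationary intersection with some member of $\mathcal A$. Applying this to $E=P\setminus\bigcup\mathcal A$, we see that $P\setminus\bigcup\mathcal A$ is nonstationary.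

\begin{lemma}\label{lem:max}
Let $P$ be stationary.
\begin{enumerate}
\item[(a)] If $\mathcal A$ is maximal in $P$ and $\mathcal A_A$ is maximal in $A$ for each $A\in\mathcal A$, then $\bigcup_{A\in\mathcal A}\mathcal A_A$ is maximal in $P$.
\item[(b)] If $r:P\setminus\{0\}\to\omega_1$ is regressive, the stationary fibers of $r$ form a maximal family in $P$.
\item[(c)] There is a maximal family in $P$ of cardinality $\aleph_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given a stationary $E\subseteq P$, pick $A\in\mathcal A$ with $E\cap A$ stationary and then $A'\in\mathcal A_A$ with $E\cap A\cap A'$ stationary. (b) By Fodor's lemma, $r$ is constant on a stationary subset of $E\setminus\{0\}$. (c) By Lemma~\ref{lem:ulam} there are pairwise disjoint stationary $P_i\subseteq P$ $(i<\omega_1)$. For $\delta\in P\setminus\{0\}$ let $r(\delta)=i$ if $\delta\in P_i$ and $\delta>i$, and $r(\delta)=0$ if there is no such $i$. Then $r$ is regressive, and each fiber $r^{-1}(i)\supseteq P_i\setminus(i+1)$ is stationary. Apply (b).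
\end{proof}

\subsection*{The tree}
Suppose for a moment that the dense family were countable, $B_0,B_1,\dots$. We would split each node of level $n$ into its part inside $B_n$ and its part outside $B_n$, and keep the stationary parts. Given a stationary $E\subseteq S$, take $B_n\subseteq_{\mathrm{NS}}E$; some node of level $n+1$ meets $B_n$, therefore lies inside $B_n$, and so is almost contained in $E$. This situation never occurs, because $S$ has $\aleph_1$ disjoint stationary subsets and no stationary set is almost contained in two of them. We have $\aleph_1$ sets $B_\xi$ and only $\omega$ levels. The way out is to let the order in which the sets are treated depend on the ordinal. Since $B_\xi$ and $B_\xi\setminus(\xi+1)$ differ by a countable set, an ordinal $\delta$ need only attend to the sets $B_\xi$ with $\xi<\delta$, and it lists them as $B_{c_0(\delta)},B_{c_1(\delta)},\dots$. Fodor's lemma cuts a node of level $n$ into pieces on which $c_n$ is constant, and the piece where $c_n=\eta$ is then split by $B_\eta$.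

Define stationary sets $A_s$ $(s\in\omega_1^{<\omega})$ by recursion on $|s|$, with $A_\emptyset=S$. Given $A_s$ with $|s|=n$, let $D_\eta=\{\delta\in A_s\setminus\{0\}:c_n(\delta)=\eta\}$. The stationary sets among
\[
D_\eta\cap B_\eta,\qquad D_\eta\setminus B_\eta\qquad(\eta<\omega_1)
\]
form a maximal family in $A_s$: for a stationary $E\subseteq A_s$, Lemma~\ref{lem:max}(b) gives $\eta$ with $E\cap D_\eta$ stationary, and one of the two halves of $D_\eta$ meets $E$ in a stationary set. Replace each member of this family by a maximal family in it of cardinality $\aleph_1$, using Lemma~\ref{lem:max}(c). By Lemma~\ref{lem:max}(a) the result is maximal in $A_s$, and it has cardinality $\aleph_1$. Enumerate it without repetition as $\{A_{s^\frown\xi}:\xi<\omega_1\}$. The last refinement guarantees that the tree is indexed by all of $\omega_1^{<\omega}$.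

\begin{lemma}\label{lem:tree}
\leavevmode
\begin{enumerate}
\item[(T1)] If $s\subseteq t$, then $A_t\subseteq A_s$. If $s,t$ are incomparable, then $A_s\cap A_t=\emptyset$.
\item[(T2)] For each $n$, the family $\{A_s:|s|=n\}$ is maximal in $S$.
\item[(T3)] If $|s|=n+1$, then $c_n$ is constant on $A_s$, say with value $\eta$, and either $A_s\subseteq B_\eta$ or $A_s\cap B_\eta=\emptyset$.
\item[(T4)] For every stationary $E\subseteq S$ there is $s$ with $A_s\subseteq_{\mathrm{NS}}E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(T1) and (T3) hold by construction: incomparable $s,t$ extend distinct $u^\frown\xi$, $u^\frown\xi'$, and $A_{u^\frown\xi}\cap A_{u^\frown\xi'}=\emptyset$. (T2) follows from Lemma~\ref{lem:max}(a) by induction on $n$. For (T4), choose $\xi$ with $B_\xi\subseteq_{\mathrm{NS}}E$. Every $\delta\in B_\xi$ with $\delta>\xi$ has $c_n(\delta)=\xi$ for some $n$. As $\mathrm{NS}$ is a $\sigma$-ideal, $B'=\{\delta\in B_\xi:\delta>\xi,\ c_n(\delta)=\xi\}$ is stationary for some fixed $n$. By (T2), some $A_s$ with $|s|=n+1$ meets $B'$. Then the constant value of $c_n$ on $A_s$ is $\xi$, and $A_s$ meets $B_\xi$; by (T3), $A_s\subseteq B_\xi\subseteq_{\mathrm{NS}}E$.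
\end{proof}

Property (T4) will always be used in the following form. To show that a set $E\subseteq S$ is nonstationary, suppose it is not and take $s$ with $A_s\subseteq_{\mathrm{NS}}E$; then \emph{for every $t\supseteq s$ the set $A_t\cap E$ is stationary}, because $A_t$ is stationary and $A_t\setminus E\subseteq A_s\setminus E$ is not. A suitable choice of $t$ gives the contradiction.

\subsection*{The points}
Let $S_0=\bigcap_n\bigcup_{|s|=n}A_s$. By (T2), $S\setminus S_0$ is a countable union of nonstationary sets, hence nonstationary. For $\delta\in S_0$ and each $n$ there is exactly one $s$ of length $n$ with $\delta\in A_s$, and these $s$ are pairwise comparable by (T1). Let $x_\delta\in\omega_1^\omega$ be their union. Thus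
\begin{equation}\label{eq:branch}
\delta\in A_s\iff x_\delta\in[s]\qquad(\delta\in S_0,\ s\in\omega_1^{<\omega}).
\end{equation}
The first property of these points is genericity: almost all of them enter any given dense open set.

\begin{lemma}\label{lem:generic}
If $O\subseteq\omega_1^\omega$ is dense open, then $E=\{\delta\in S_0:x_\delta\notin O\}$ is nonstationary.
\end{lemma}

\begin{proof}
Otherwise take $s$ with $A_s\subseteq_{\mathrm{NS}}E$ and $t\supseteq s$ with $[t]\subseteq O$. There is $\delta\in A_t\cap E$, and \eqref{eq:branch} gives $x_\delta\in[t]\subseteq O$, a contradiction.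
\end{proof}

The enumerations of the families $\{A_{s^\frown\xi}:\xi<\omega_1\}$ were arbitrary, so nothing in the construction ties the values of $x_\delta$ to $\delta$. Nevertheless $\sigma$ recovers $\delta$ from $x_\delta$ almost everywhere. This makes $\delta\mapsto x_\delta$ injective and lets us use Lemma~\ref{lem:club}.

\begin{lemma}\label{lem:sigma}
The set $\{\delta\in S_0:\sigma(x_\delta)\ne\delta\}$ is nonstationary.
\end{lemma}

\begin{proof}
If $\sigma(x_\delta)>\delta$, then $x_\delta(n)\ge\delta$ for some $n$. Suppose $E=\{\delta\in S_0:x_\delta(n)\ge\delta\}$ is stationary for some $n$. Take $s$ with $A_s\subseteq_{\mathrm{NS}}E$ and $t\supseteq s$ with $|t|>n$. Every $\delta$ in the stationary set $A_t\cap E$ satisfies $\delta\le x_\delta(n)=t(n)$, but a stationary set is unbounded. So $\{\delta\in S_0:\sigma(x_\delta)>\delta\}$ is a countable union of nonstationary sets.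

Suppose next that $\sigma(x_\delta)<\delta$ for stationarily many $\delta\in S_0$. By Fodor's lemma there are $\gamma$ and a stationary $E\subseteq S_0$ with $\sigma(x_\delta)=\gamma$ for $\delta\in E$. Take $s$ with $A_s\subseteq_{\mathrm{NS}}E$ and $t=s^\frown\gamma$. For $\delta\in A_t\cap E$ we have $x_\delta(|s|)=\gamma$, so $\sigma(x_\delta)>\gamma$, a contradiction.
\end{proof}

Let $S_1=\{\delta\in S_0:\sigma(x_\delta)=\delta\}$. Then $S\setminus S_1$ is nonstationary and $\delta\mapsto x_\delta$ is injective on $S_1$. Put
\[
M=\{x_\delta:\delta\in S_1\},\qquad X_Z=\{x_\delta:\delta\in Z\}\quad(Z\subseteq S_1).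
\]
Every subset of $M$ has the form $X_Z$, and $[s]\cap M=X_{A_s\cap S_1}$ by \eqref{eq:branch}. Since $A_s\cap S_1$ is stationary, $[s]\cap M$ has $\aleph_1$ points for every $s$. Hence $|M|=\aleph_1$, $M$ is dense in $\omega_1^\omega$, $M$ has no isolated points, and $M$ has weight $\aleph_1$ by Lemma~\ref{lem:densesub}. The correspondence of Example~\ref{ex:full} survives the passage to $M$.

\begin{proposition}\label{prop:meager}
For $Z\subseteq S_1$, the set $X_Z$ is meager in $M$ if and only if $Z$ is nonstationary.
\end{proposition}

\begin{proof}
Let $Z$ be nonstationary and $C$ a club disjoint from $Z$. Take dense open $O_n\subseteq\omega_1^\omega$ with $\bigcap_nO_n\subseteq\sigma^{-1}(C)$, by Lemma~\ref{lem:club}. For $\delta\in Z$ we have $\sigma(x_\delta)=\delta\notin C$, so $X_Z\subseteq\bigcup_n(M\setminus O_n)$, and $M\setminus O_n$ is nowhere dense in $M$ by Lemma~\ref{lem:cat}(b), as $M$ is dense.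

Conversely, let $X_Z=\bigcup_nN_n$ with $N_n$ nowhere dense in $M$, hence in $\omega_1^\omega$ by Lemma~\ref{lem:cat}(a). The complement $O_n$ of the closure of $N_n$ in $\omega_1^\omega$ is dense open, and $Z\subseteq\bigcup_n\{\delta\in S_0:x_\delta\notin O_n\}$ is nonstationary by Lemma~\ref{lem:generic}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
It remains to show that $M$ is Baire and that all of its subsets have the Baire property. Every nonempty open subset of $M$ contains some $[s]\cap M=X_{A_s\cap S_1}$, which is nonmeager by Proposition~\ref{prop:meager}. So $M$ is Baire.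

Let $E\subseteq S_1$. The open set that should approximate $X_E$ is the union of the basic open sets that decide in favor of $E$:
\[
V=\bigcup\{[s]\cap M:A_s\subseteq_{\mathrm{NS}}E\}.
\]
We have $X_E\,\triangle\,V=X_{Z_1}\cup X_{Z_2}$, where
\[
Z_1=\{\delta\in E:x_\delta\notin V\},\qquad Z_2=\{\delta\in S_1\setminus E:x_\delta\in V\},
\]
so by Proposition~\ref{prop:meager} it suffices to show that $Z_1$ and $Z_2$ are nonstationary.

If $Z_1$ is stationary, take $s$ with $A_s\subseteq_{\mathrm{NS}}Z_1$. As $Z_1\subseteq E$, we get $A_s\subseteq_{\mathrm{NS}}E$ and $[s]\cap M\subseteq V$. But there is $\delta\in A_s\cap Z_1$, and it satisfies both $x_\delta\in[s]\cap M$ and $x_\delta\notin V$.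

If $Z_2$ is stationary, take $t$ with $A_t\subseteq_{\mathrm{NS}}Z_2$ and pick $\delta\in A_t\cap Z_2$. Since $x_\delta\in V$, there is $s\subset x_\delta$ with $A_s\subseteq_{\mathrm{NS}}E$. Both $s$ and $t$ are initial segments of $x_\delta$; let $u$ be the longer one. By (T1), $A_u\subseteq_{\mathrm{NS}}E$ and $A_u\subseteq_{\mathrm{NS}}Z_2$. As $E\cap Z_2=\emptyset$, we have $A_u\subseteq(A_u\setminus E)\cup(A_u\setminus Z_2)$, so $A_u$ is nonstationary, a contradiction.
\end{proof}

\begin{remark}\label{rem:hyp}
The $\omega_1$-density of $\mathrm{NS}|S$ enters only through (T4). That every node has all $\aleph_1$ successors $s^\frown\xi$ is used for the density of $M$ and in the second half of Lemma~\ref{lem:sigma}. The first half of Proposition~\ref{prop:meager} needs a club disjoint from $Z$: this is the step where it matters that the negligible sets of ordinals are nonstationary and not merely members of some normal ideal.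
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Recall that $L(\mathbb R)$ is the least transitive model of ZF containing all reals and all ordinals, and that $\mathrm{AD}^{L(\mathbb R)}$ is the statement that the axiom of determinacy holds in $L(\mathbb R)$. We use two theorems of Woodin as black boxes.
\begin{enumerate}
\item[(W1)] If there are infinitely many Woodin cardinals with a measurable cardinal above them, then $\mathrm{AD}^{L(\mathbb R)}$ holds (see \cite{KW}).
\item[(W2)] If $\mathrm{AD}^{L(\mathbb R)}$ holds and $G$ is $L(\mathbb R)$-generic for the partial order $\mathbb Q_{\max}$, then $L(\mathbb R)[G]$ satisfies ZFC $+$ ``$\mathrm{NS}$ is $\omega_1$-dense'' \cite[Ch.~6]{Woodin}.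
\end{enumerate}
Force with $\mathbb Q_{\max}$ over a model of the large cardinal hypothesis. A filter $G$ generic over that model is generic over its $L(\mathbb R)$, so by (W1) and (W2) the inner model $L(\mathbb R)[G]$ of the extension, with $\mathbb R$ the reals of the ground model, satisfies ZFC $+$ ``$\mathrm{NS}$ is $\omega_1$-dense.'' In this model apply Theorem~\ref{thm:A} with $S=\omega_1$, and let $\mathcal U$ be the set of singletons of $M$. The singletons are nowhere dense because $M$ is a metric space without isolated points; $|\mathcal U|=|M|=\aleph_1$; and (2) holds because every subset of $M$ has the Baire property.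
\end{proof}

\section{From a partition to a normal $\omega_1$-dense ideal}\label{sec:ideal}

In this section and the next, $M$ is a Baire metric space with an admissible partition $\mathcal U=\{U_\alpha:\alpha<\omega_1\}$, enumerated without repetition. We shall need to shrink the space and to change the map to $\omega_1$, so we consider all such maps at once.

A \emph{pair} $(W,F)$ consists of a nonempty open set $W\subseteq M$ and a map $F:W\to\omega_1$ such that all fibers of $F$ are meager and $F^{-1}(E)$ has the Baire property for every $E\subseteq\omega_1$. The map $F_0$ sending $U_\alpha$ to $\alpha$ gives a pair $(M,F_0)$. If $(W,F)$ is a pair and $O\subseteq W$ is nonempty open, then $(O,F{\upharpoonright}O)$ is a pair, and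
\[
J_O=\{E\subseteq\omega_1:F^{-1}(E)\cap O\text{ is meager}\}
\]
is a $\sigma$-ideal on $\omega_1$ that contains all singletons, since fibers are meager, and is proper, since $O$ is nonmeager. It collects the sets of ordinals that are negligible when seen from $O$. By Lemma~\ref{lem:cat}(e),
\begin{equation}\label{eq:local}
E\notin J_O\ \Longrightarrow\ O'\setminus F^{-1}(E)\text{ is meager for some nonempty open }O'\subseteq O .
\end{equation}

\begin{lemma}\label{lem:ccc}
If $(W,F)$ is a pair, then every nonempty open $O\subseteq W$ contains uncountably many pairwise disjoint nonempty open sets.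
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ulam} there are pairwise disjoint $J_O$-positive sets $E_i\subseteq\omega_1$ $(i<\omega_1)$. The sets $F^{-1}(E_i)$ are pairwise disjoint, have the Baire property, and have nonmeager intersection with $O$. Lemma~\ref{lem:cat}(e) turns them into pairwise disjoint nonempty open subsets of $O$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
By Lemma~\ref{lem:ccc} for $(M,F_0)$ and $O=M$, no countable set meets every nonempty open subset of $M$.
\end{proof}

\subsection*{Minimal pairs and normality}
The ideal of a pair need not be normal. If $(W,F)$ is a pair, so is $(W,F+1)$, where $(F+1)(x)=F(x)+1$. For its ideal the set of successor ordinals is positive, while the regressive function $\xi+1\mapsto\xi$ is injective and so constant on no positive set. Here normality fails because $F+1$ can be lowered to a map that still has meager fibers. So we look for a pair that cannot be lowered on any open set.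

Write $(W',F')<(W,F)$ if $W'\subseteq W$ and $F'(x)<F(x)$ for all $x\in W'$ outside a meager set. A pair $(W,F)$ is \emph{minimal} if no pair is $<(W,F)$.

\begin{lemma}\label{lem:minimal}
There is a minimal pair.
\end{lemma}

\begin{proof}
Suppose not. A descending sequence of pairs gives no contradiction by itself, since the domains may have empty intersection; we therefore first show that \emph{below every pair $(W,F)$ there is a pair whose domain is dense in $W$}. By Zorn's lemma take a maximal family of pairwise disjoint open sets $W_i$, each carrying a pair $(W_i,F_i)<(W,F)$. Suppose $W'=\bigcup_iW_i$ is not dense in $W$, and let $O\subseteq W$ be nonempty open and disjoint from $W'$. The pair $(O,F{\upharpoonright}O)$ is not minimal, and a pair below it is also below $(W,F)$, with domain disjoint from all $W_i$; this contradicts maximality. So $W'$ is dense in $W$. Let $F'=\bigcup_iF_i$. By Lemma~\ref{lem:cat}(c), the fibers of $F'$ are meager, the sets $F'^{-1}(E)=\bigcup_iF_i^{-1}(E)$ have the Baire property, and $\{x\in W':F'(x)\ge F(x)\}$ is meager. Thus $(W',F')$ is a pair below $(W,F)$.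

Starting from $(M,F_0)$, we obtain pairs $(W^n,F^n)$ with $M=W^0\supseteq W^1\supseteq\cdots$ dense open in $M$ and $F^{n+1}<F^n$ on $W^{n+1}$ outside a meager set $N_n$. As $M$ is Baire, there is $x\in\bigcap_nW^n\setminus\bigcup_nN_n$, and $F^0(x)>F^1(x)>\cdots$ is an infinite descending sequence of ordinals.
\end{proof}

Fix a minimal pair $(W,F)$ for the rest of the paper; the ideals $J_O$ refer to it, and $J=J_W$. Note $J\subseteq J_O$. Minimality gives normality not only of $J$ but of every localization, and the density of $J$ will come from this.

\begin{lemma}\label{lem:normal}
For every nonempty open $O\subseteq W$, the ideal $J_O$ is normal.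
\end{lemma}

\begin{proof}
Let $E\notin J_O$ and let $g:E\setminus\{0\}\to\omega_1$ be regressive. Suppose $g^{-1}(\eta)\in J_O$ for all $\eta$. By \eqref{eq:local}, and since $F^{-1}(0)$ is meager, there is a nonempty open $O'\subseteq O$ such that $N=O'\setminus F^{-1}(E\setminus\{0\})$ is meager. Extend $g$ to $\bar g:\omega_1\to\omega_1$ by the value $0$, and let $F'=\bar g\circ F{\upharpoonright}O'$. For $H\subseteq\omega_1$ the set $F'^{-1}(H)=F^{-1}(\bar g^{-1}(H))\cap O'$ has the Baire property. Each fiber $F'^{-1}(\eta)$ is contained in $N\cup(F^{-1}(g^{-1}(\eta))\cap O)$, so it is meager. And $F'<F$ on $O'\setminus N$. So $(O',F')$ is a pair below $(W,F)$, which contradicts minimality.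
\end{proof}

The \emph{diagonal union} of sets $Y_i\subseteq\omega_1$ $(i<\omega_1)$ is $\nabla_iY_i=\{\xi<\omega_1:\xi\in Y_i\text{ for some }i<\xi\}$. It contains each $Y_i$ up to a countable set, as $Y_i\setminus\nabla_jY_j\subseteq i+1$. A normal ideal $I$ is closed under diagonal unions: let $Y_i\in I$ for all $i$, and for $\xi\in\nabla_iY_i$ let $g(\xi)$ be the least $i<\xi$ with $\xi\in Y_i$. Then $g$ is regressive and $g^{-1}(\eta)\subseteq Y_\eta\in I$ for every $\eta$, so $\nabla_iY_i$ cannot be $I$-positive.

\subsection*{Density}
From now on $M$ has weight $\aleph_1$. In particular, every family of pairwise disjoint nonempty open sets has cardinality at most $\aleph_1$, since its members contain distinct basic open sets. Neither this nor the metric has been used so far. We now construct the sets $P_b$ anticipated in Section~\ref{sec:intro}, as complements of largest members of the ideals $J_b$. The weight bounds the number of sets to be united by $\aleph_1$, and normality of $J_b$ allows us to unite that many.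

\begin{lemma}\label{lem:generator}
For every nonempty open $b\subseteq W$ there is $E_b\in J_b$ such that $E\subseteq_JE_b$ for all $E\in J_b$.
\end{lemma}

\begin{proof}
By Zorn's lemma let $\mathcal Y$ be a maximal family of sets in $J_b\setminus J$ whose pairwise intersections lie in $J$. The sets $F^{-1}(Y)$, $Y\in\mathcal Y$, are nonmeager with the Baire property and have meager pairwise intersections. Lemma~\ref{lem:cat}(e) with $O=W$ assigns to them pairwise disjoint nonempty open sets, so $|\mathcal Y|\le\aleph_1$. List $\mathcal Y\cup\{\emptyset\}$ as $Y_i$ $(i<\omega_1)$, with repetitions if needed, and let $E_b=\nabla_iY_i$. Then $E_b\in J_b$ by Lemma~\ref{lem:normal}. Let $E\in J_b$ and suppose $E\setminus E_b\notin J$. Then $E\setminus E_b\in J_b\setminus J$, so by maximality $(E\setminus E_b)\cap Y\notin J$ for some $Y\in\mathcal Y$. (If $E\setminus E_b$ itself belongs to $\mathcal Y$, take it for $Y$.) But $(E\setminus E_b)\cap Y\subseteq Y\setminus E_b$ is countable, hence in $J$, a contradiction.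
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
The ideal $J$ is normal by Lemma~\ref{lem:normal}. Let $\mathcal B$ be a base of nonempty open sets for $W$ with $|\mathcal B|\le\aleph_1$, and let $P_b=\omega_1\setminus E_b$ for $b\in\mathcal B$. Each $P_b$ is $J$-positive, for otherwise $\omega_1=E_b\cup P_b$ would belong to the proper ideal $J_b\supseteq J$. Let $E\notin J$. By \eqref{eq:local} there is $b\in\mathcal B$ with $b\setminus F^{-1}(E)$ meager, that is, $\omega_1\setminus E\in J_b$. By Lemma~\ref{lem:generator}, $(\omega_1\setminus E)\setminus E_b=P_b\setminus E$ lies in $J$. So $P_b\subseteq_JE$, and $\{P_b:b\in\mathcal B\}$ witnesses that $J$ is $\omega_1$-dense.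
\end{proof}

\section{Every example yields one inside $\omega_1^\omega$}\label{sec:embed}

We prove the implication from left to right in Theorem~\ref{thm:B}(ii). Keep $M$ of weight $\aleph_1$ and the minimal pair $(W,F)$. The goal is a homeomorphism $\theta$ of a comeager subset of $W$ onto a dense subset of $\omega_1^\omega$ with $F=\sigma\circ\theta$. As in Section~\ref{sec:A} we build a tree indexed by $\omega_1^{<\omega}$, now of open sets $b_t$, and send a point to the branch of nodes that contain it. Small diameters make $\theta$ an embedding; this is the only use of the metric. To recover $F(x)$ from $\theta(x)$ we let the nodes of level $n+1$ decide $c_n(F(x))$, since these values enumerate $F(x)$. Minimality makes this possible.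

\medskip\noindent\emph{Step 1: the tree of open sets.} Call a nonempty open set $O\subseteq W$ \emph{$n$-good} if it has diameter less than $1/(n+1)$ and $c_n\circ F$ is constant on $O$ outside a meager set. Every nonempty open $O\subseteq W$ contains an $n$-good set: $c_n$ is regressive on the $J_O$-positive set $\omega_1\setminus\{0\}$, so $c_n^{-1}(\eta)\notin J_O$ for some $\eta$ by Lemma~\ref{lem:normal}; now \eqref{eq:local} gives a nonempty open $O'\subseteq O$ on which $c_n\circ F=\eta$ outside a meager set, and we shrink $O'$ to small diameter.

Define nonempty open sets $b_t$ $(t\in\omega_1^{<\omega})$ by recursion, with $b_\emptyset=W$. Let $|t|=n$. By Lemma~\ref{lem:ccc}, $b_t$ contains $\aleph_1$ pairwise disjoint nonempty open sets. Shrink each of them to an $n$-good set, and extend the resulting family to a maximal family of pairwise disjoint $n$-good subsets of $b_t$. It has cardinality exactly $\aleph_1$, because $M$ has weight $\aleph_1$. Enumerate it without repetition as $\{b_{t^\frown\xi}:\xi<\omega_1\}$. Its union is dense in $b_t$: a nonempty open subset of $b_t$ missing the union would contain an $n$-good set that could be added. For $|t|=n+1$ let $\eta_t$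 be the value that $c_n\circ F$ takes on $b_t$ outside a meager set; it is unique since $b_t$ is nonmeager.

\medskip\noindent\emph{Step 2: the embedding.} By induction on $n$, the sets $b_t$ with $|t|=n$ are pairwise disjoint and their union is dense open in $W$. So $G=\bigcap_n\bigcup_{|t|=n}b_t$ is comeager in $W$. For $x\in G$ and each $n$ there is a unique $t_n$ of length $n$ with $x\in b_{t_n}$, and $t_n\subset t_{n+1}$ because $x\in b_{t_{n+1}}\subseteq b_{t_{n+1}\upharpoonright n}$. Let $\theta(x)=\bigcup_nt_n\in\omega_1^\omega$; thus $x\in b_t$ if and only if $\theta(x)\in[t]$, for $x\in G$. Since the diameters of the sets $b_{\theta(x)\upharpoonright n}\ni x$ tend to $0$, the map $\theta$ is injective and the sets $b_t\cap G$ form a base of $G$. As $\theta(b_t\cap G)=[t]\cap\theta(G)$, the bijection $\theta:G\to\theta(G)$ carries a base onto a base and is a homeomorphism. Moreover,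
\begin{equation}\label{eq:dense}
\theta(H)\text{ is dense in }\omega_1^\omega\text{ whenever }H\subseteq G\text{ is comeager in }W,
\end{equation}
because $H$ meets every $b_t$ by Lemma~\ref{lem:cat}(d).

\medskip\noindent\emph{Step 3: $\sigma\circ\theta\le F$ on a comeager set.} For $|t|=n+1$ let
\[
N_t=\{x\in b_t:c_n(F(x))\neq\eta_t\text{ or }F(x)\le t(n)\}.
\]
This set is meager, by the choice of $\eta_t$ and because $\{x:F(x)\le t(n)\}$ is a countable union of fibers. By Lemma~\ref{lem:cat}(c), $\bigcup_{|t|=n+1}N_t$ is meager for each $n$, so $G_1=G\setminus\bigcup_{t\neq\emptyset}N_t$ is comeager in $W$. For $x\in G_1$ and $t=\theta(x){\upharpoonright}(n+1)$ we have $x\in b_t\setminus N_t$, which means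
\begin{equation}\label{eq:G1}
\theta(x)(n)<F(x)\qquad\text{and}\qquad c_n(F(x))=\eta_{\theta(x)\upharpoonright(n+1)}\qquad(x\in G_1,\ n\in\omega).
\end{equation}
The first part gives $F(x)>0$ and $\sigma(\theta(x))\le F(x)$.

\medskip\noindent\emph{Step 4: $F\le\sigma\circ\theta$ on a comeager set.} By \eqref{eq:G1}, the elements of $F(x)$ are computed from initial segments of $\theta(x)$ by the function $t\mapsto\eta_t$. They lie below $\sigma(\theta(x))$ as soon as this ordinal is a closure point of that function, and Lemma~\ref{lem:club} says that it typically is. Let
\[
C=\{\delta<\omega_1:\eta_t<\delta\text{ for all nonempty }t\in\delta^{<\omega}\},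
\]
a club by Lemma~\ref{lem:closure} with $\varphi(t)=\{\eta_t\}$ for $t\ne\emptyset$ and $\varphi(\emptyset)=\emptyset$. Take dense open $O_k\subseteq\omega_1^\omega$ with $\bigcap_kO_k\subseteq\sigma^{-1}(C)$. By \eqref{eq:dense} and Lemma~\ref{lem:cat}(b), $\theta(G)\setminus O_k$ is nowhere dense in $\theta(G)$; so its preimage under $\theta$ is nowhere dense in $G$, and hence in $W$ by Lemma~\ref{lem:cat}(a). Therefore $G_2=\{x\in G_1:\sigma(\theta(x))\in C\}$ is comeager in $W$. Let $x\in G_2$ and $\delta=\sigma(\theta(x))$. Each $t=\theta(x){\upharpoonright}(n+1)$ lies in $\delta^{<\omega}$, so $c_n(F(x))=\eta_t<\delta$ by \eqref{eq:G1}. Since $F(x)>0$, we get $F(x)=\{c_n(F(x)):n\in\omega\}\subseteq\delta$. With Step~3,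
\[
F(x)=\sigma(\theta(x))\qquad\text{for all }x\in G_2 .
\]

\medskip\noindent\emph{Step 5: the subspace $T$.} Let $T=\theta(G_2)$. It is dense in $\omega_1^\omega$ by \eqref{eq:dense}. It is homeomorphic to $G_2$, which is a comeager subset of the Baire space $W$ and hence Baire by Lemma~\ref{lem:cat}(d). Let $E\subseteq\omega_1$. As $G_2$ is dense in $W$, the set $F^{-1}(E)\cap G_2$ has the Baire property in $G_2$ by Lemma~\ref{lem:cat}(b). Its image under $\theta$ is $\{y\in T:\sigma(y)\in E\}$, which therefore has the Baire property in $T$. Together with Lemma~\ref{lem:densesub}, this proves Theorem~\ref{thm:B}(ii). \qed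

\begin{thebibliography}{9}

\bibitem{KW}
Koellner and Woodin, \emph{Large cardinals from determinacy}, Handbook of Set Theory.

\bibitem{Tsaban}
Boaz Tsaban, \emph{SPM Bulletin 12}, arXiv:math/0503631 (2005).

\bibitem{Woodin}
Woodin, \emph{The Axiom of Determinacy, Forcing Axioms, and the Nonstationary Ideal}, de Gruyter.

\end{thebibliography}
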